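# Undetermined cut and choose games of uncountable length

## Complete Boolean algebras, forcing, and the game of cutting and choosing

We work in ZFC. All Boolean algebras are nontrivial, that is, $0\neq 1$. I recall the notions one at a time, each with an example, and then pose the problem.

**Definition (complete Boolean algebra).** A Boolean algebra $\mathbb B$ is complete if every subset has a greatest lower bound $\prod$ and a least upper bound $\sum$. We write $a\wedge b$ for meet, $-b$ for complement, and $a-b=a\wedge(-b)$. Example: the power set $P(X)$ of a nonempty set $X$, where $\prod$ is intersection. It is atomic: below each nonzero element there is an atom, namely a singleton.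

**Definition (the game).** Let $\mathbb B$ be a complete Boolean algebra and $\lambda$ an infinite cardinal. Jech's cut and choose game, played for $\lambda$ many rounds with no concluding round, is denoted $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$ and is played by $\mathsf{cut}$ and $\mathsf{choose}$ as follows.

- $\mathsf{cut}$ begins by playing a nonzero $a_0\in\mathbb B$.
- At round $\alpha<\lambda$, given $a_\alpha$, $\mathsf{cut}$ plays some $p_\alpha\in\mathbb B$, and $\mathsf{choose}$ selects $a_{\alpha+1}\in\{a_\alpha\wedge p_\alpha,\ a_\alpha-p_\alpha\}$.
- At each nonzero limit $\alpha<\lambda$, put $a_\alpha=\prod_{\beta<\alpha}a_\beta$.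

If $a_\alpha=0$ for some $\alpha<\lambda$, then $\mathsf{cut}$ wins. If all $a_\alpha$ with $\alpha<\lambda$ are nonzero, then $\mathsf{choose}$ wins. No condition is imposed at stage $\lambda$ itself; this is what distinguishes the game from $\mathcal G^{\mathsf{c\&c}}_{\lambda}(\mathbb B)$.

Example: if $\mathbb B=P(X)$, then $\mathsf{choose}$ wins. After seeing $a_0$ she fixes a point $x\in a_0$ and always keeps the piece containing $x$. Then $x\in a_\alpha$ for all $\alpha$.

**Definition (determined).** A strategy for a player is winning if that player wins every run in which he or she follows it. The game is determined if one of the players has a winning strategy, and undetermined if neither has. Example: by the previous paragraph $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(P(X))$ is determined. To say that a strategy of $\mathsf{cut}$ is *not* winning is to exhibit one run that follows it with all $a_\alpha\ne0$.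

**Definition (regular open algebra, Boolean values).** Let $P$ be a partial order (a forcing), where $q\le p$ means that $q$ is stronger. Take the downward closed sets as the open sets. An open $W$ is regular open if $p\in W$ whenever every $q\le p$ has an extension in $W$. The regular open sets form a complete Boolean algebra $\mathbb B$. The map $e_P(p)=\{r:\text{every extension of } r\text{ is compatible with }p\}$ sends $P$ into $\mathbb B\setminus\{0\}$; it preserves order; $e_P(p)\wedge e_P(q)=0$ iff $p,q$ are incompatible; and below each nonzero $b\in\mathbb B$ there is some $e_P(p)$ (take $p\in b$). Hence $P$ and $\mathbb B$ have the same generic extensions. For a statement $\varphi$ of the forcing language, $[\![\varphi]\!]\in\mathbb B$ is its Boolean value, and $b\le[\![\varphi]\!]$ iff $b$ forces $\varphi$. We use that $[\![\neg\varphi]\!]=-[\![\varphi]\!]$, and that a conjunction (disjunction) indexed by a set of $V$, with the sequence of statements in $V$, has as its value the product (sum) of the values.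

Example: let $P$ be the set of finite $0$-$1$ strings, longer strings being stronger. Then $\mathbb B$ is the Cohen algebra. If $\dot c$ names the generic element of ${}^\omega2$, then $[\![\dot c(n)=1]\!]$ is the sum of all $e_P(p)$ with $p(n)=1$, and $[\![\dot c=x]\!]=0$ for each $x\in V$, since every string can be extended to disagree with $x$.

**Definition (distributivity).** A forcing is $\lambda$-distributive if any $\lambda$ many dense open sets have dense intersection. For an algebra $\mathbb B$ this refers to $\mathbb B\setminus\{0\}$. Example: Cohen forcing is not $\omega$-distributive, because the sets $\{p:|p|\ge n\}$ are dense open and have empty intersection.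

**Fact 1.** If $P$ is $\lambda$-distributive, then so is its regular open algebra $\mathbb B$, and forcing with either adds no new functions from $\lambda$ (or from any ordinal $\nu\leq\lambda$) into $V$.

*Proof.* Let $D_\alpha\subseteq\mathbb B\setminus\{0\}$ ($\alpha<\lambda$) be dense open and let $D'_\alpha=\{p\in P:e_P(p)\in D_\alpha\}$. This is open. It is dense: given $p$, take $d\le e_P(p)$ in $D_\alpha$ and $q$ with $e_P(q)\le d$. Then $q$ is compatible with $p$, and a common extension $r$ has $e_P(r)\le d$, so $r\in D'_\alpha$. Given $b\ne0$, pick $p$ with $e_P(p)\le b$ and $r\le p$ in $\bigcap_\alpha D_\alpha'$; then $e_P(r)\leq b$ lies in all $D_\alpha$. For the second claim let $p$ force that $\dot f$ is a function from $\lambda$ into $V$. The set of conditions that decide $\dot f(\alpha)$ or are incompatible with $p$ is dense open for each $\alpha$. A condition $r\le p$ in all of these sets decides every value, say $\dot f(\alpha)=x_\alpha$, so $r$ forces $\dot f=\langle x_\alpha:\alpha<\lambda\rangle\in V$. Such $r$ are dense below $p$. A function on $\nu\leq\lambda$ is extended by $0$ to $\lambda$. $\square$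

**Definition (closure).** A forcing is $<\rho$-closed if descending sequences of length $<\rho$ have lower bounds. Example: functions from countable ordinals into $2$, ordered by reverse inclusion, are $<\omega_1$-closed, since a countable union of such functions that extend one another is again one. Cohen forcing is not: the initial segments of an $x\in{}^\omega2$ have no lower bound.

**Fact 2.** If $\rho$ is an infinite cardinal, a $<\rho$-closed forcing adds no new sequences of length $<\rho$ of elements of $V$.

*Proof.* Given dense open $D_\alpha$ ($\alpha<\nu<\rho$) and $p$, build a descending sequence from $p$, entering $D_\alpha$ at step $\alpha+1$ and taking lower bounds at limit steps; a lower bound of the whole sequence lies in every $D_\alpha$. Now argue as in Fact 1. $\square$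

**Definition (club, stationary).** Let $\kappa$ be a regular uncountable cardinal. A set $K\subseteq\kappa$ is club if it is unbounded and contains each of its limit points below $\kappa$; $T\subseteq\kappa$ is stationary if it meets every club. Example: for $\kappa>\omega$ the set
$$E=\{\gamma<\kappa:\operatorname{cf}\gamma=\omega\}\tag{1}$$
is stationary, because the supremum of the first $\omega$ elements of a club lies in the club and in $E$.

**Fact 3 (Solovay).** Every stationary subset of a regular uncountable $\kappa$ splits into $\kappa$ many pairwise disjoint stationary sets.

**Fact 4.** If $F$ maps the nonempty finite sequences from $\kappa$ into $\kappa$, then the limit ordinals $\gamma<\kappa$ such that $F(u)<\gamma$ for all nonempty $u\in\gamma^{<\omega}$ form a club.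

*Proof.* Closure is clear, since a finite sequence from a limit of such $\gamma$'s is a finite sequence from one of them. For unboundedness start with any $\gamma_0$ and let $\gamma_{n+1}>\gamma_n$ be a limit ordinal above all $F(u)$, $u\in\gamma_n^{<\omega}$. It exists because $|\gamma_n^{<\omega}|<\kappa$ and $\kappa$ is regular. Then $\sup_n\gamma_n$ works. $\square$

## Undeterminacy at $\aleph_{\omega+1}$, and what will be proved

The problem comes from Maxwell Levine, "On Determinacy for Cut and Choose Games of Uncountable Length", arXiv:2607.03444 (2026). The known result is this: relative to a proper class of supercompact cardinals, it is consistent that $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$ is determined for all complete Boolean algebras $\mathbb B$ and all successor cardinals $\lambda$. We ask about the opposite side, without large cardinals.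

**Conjecture.** The consistency of ZFC implies the consistency of the statement that there is some complete Boolean algebra $\mathbb B$ such that $\mathcal G^{\mathsf{c\&c}}_{<\aleph_{\omega+1}}(\mathbb B)$ is undetermined.

We are to prove or disprove it. It is true; here are the statements we shall prove.

**Theorem 1.** Let $\lambda$ be an uncountable cardinal with $2^{\aleph_0}\ge\lambda^{++}$. Then there is a complete Boolean algebra $\mathbb B$ with $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$ undetermined.

**Corollary 1 (the conjecture).** If ZFC is consistent, so is ZFC + "there is $\mathbb B$ with $\mathcal G^{\mathsf{c\&c}}_{<\aleph_{\omega+1}}(\mathbb B)$ undetermined".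

**Theorem 2.** For every uncountable cardinal $\lambda$ there is a $\lambda$-distributive complete Boolean algebra $\mathbb B$ such that $\mathsf{cut}$ has no winning strategy in $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$, and such that the following holds. If $\mathsf{choose}$ has a winning strategy in $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$, then for every regular uncountable $\rho\le\lambda$ some $<\rho$-closed forcing adds an elementary $j:V\to M$, $M$ transitive, with critical point $\delta$ satisfying $\rho\le\delta\le\lambda^{++}$ and $2^\mu<\delta$ for all $\mu<\rho$. Consequently $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$ is undetermined if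

- (a) $2^\mu\ge\lambda^{++}$ for some infinite $\mu<\lambda$, or
- (b) $0^\#$ does not exist.

**Corollary 2.** Con(ZFC) implies the consistency of ZFC + "for every infinite cardinal $\lambda$: there is $\mathbb B$ with $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$ undetermined iff $\lambda$ is uncountable".

**Proposition 3 (a partial converse).** Let $\lambda$ be regular uncountable. Suppose that for every $\theta$ some $<\lambda$-closed forcing adds an elementary $j:V\to M$, $M$ transitive, with critical point $>\lambda$, $j''\theta\in M$ and $|j''\theta|^M\le\lambda$. Then $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$ is determined for all $\mathbb B$.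

The terms in Theorem 2 and Proposition 3 that have not been introduced (critical point, $0^\#$) are recalled when we reach those proofs.

## Three kinds of games that are decided at once

*Length $\omega$.* Let $\lambda=\omega$. There are no limit rounds. Whatever $\mathsf{cut}$ plays, one of $a_n\wedge p_n$, $a_n-p_n$ is nonzero if $a_n$ is, so $\mathsf{choose}$ wins by always taking a nonzero piece. All the difficulty is at limits, and from now on $\lambda$ is uncountable.

*The Cohen algebra.* Let $\mathsf{cut}$ open with $1$ and play $p_n=[\![\dot c(n)=1]\!]$ at round $n<\omega$. The answers determine an $x\in{}^\omega2$, and $a_\omega\le[\![\dot c=x]\!]=0$. So $\mathsf{cut}$ wins at stage $\omega<\lambda$. The same works whenever some nonzero $a_0$ forces that $\dot f:\mu\to2$ is not in $V$ for some infinite $\mu<\lambda$: $\mathsf{cut}$ opens with $a_0$ and asks for $\dot f(\beta)$, $\beta<\mu$. The answers form a function $x\in V$, and $a_\mu\le a_0\wedge[\![\dot f=x]\!]=0$.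

*Closed dense subsets.* Suppose $\mathbb B\setminus\{0\}$ has a dense subset $D$ that is $<\lambda$-closed. Then $\mathsf{choose}$ wins. On the side she builds a descending sequence of $d_\alpha\in D$ with $d_\alpha\le a_\alpha$. Given $p_\alpha$, one of $d_\alpha\wedge p_\alpha$, $d_\alpha-p_\alpha$ is nonzero; she keeps the corresponding piece of $a_\alpha$ and takes $d_{\alpha+1}\in D$ below that nonzero element. At a limit she takes a lower bound $d_\alpha\in D$, and $d_\alpha\le\prod_{\beta<\alpha}a_\beta=a_\alpha$.

So an undetermined game needs an algebra that adds no new function $\mu\to 2$ for any infinite $\mu<\lambda$, and yet has no $<\lambda$-closed dense set. A forcing that shoots a club past a stationary set is the natural candidate.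

## Shooting a club past a stationary set

From here to the end of the proof of Theorem 2, $\lambda$ is an uncountable cardinal, possibly singular, $\kappa=\lambda^{++}$, and $E$ is as in (1).

**Definition ($P_T$).** For $T\subseteq E$ let $P_T$ be the set of nonempty closed bounded $p\subseteq\kappa$ with $p\cap T=\emptyset$, ordered by
$$q\le p\iff q\cap(\max p+1)=p .$$
Let $\mathbb B_T$ be its regular open algebra, and let $\dot C$ name the union of the generic filter.

Every condition has extensions with arbitrarily large maximum: add one large successor ordinal. It is not in $T$, since members of $T$ are limits, and adding one point on top keeps the set closed. Hence the following are forced.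

- $\dot C$ is unbounded in $\kappa$ and $\dot C\cap T=\emptyset$.
- If $p$ is in the generic filter, then $\dot C\cap(\max p+1)=p$. Indeed, if $q$ is also in the filter, a common extension $r$ gives $q\cap(\max p+1)\subseteq r\cap(\max p+1)=p$.
- $\dot C$ is closed in $\kappa$. If $\gamma<\kappa$ is a limit point of $\dot C$, take $p$ in the filter with $\max p>\gamma$; then $\gamma$ is a limit point of the closed set $p$, so $\gamma\in p\subseteq\dot C$.

In particular $[\![\gamma\in\dot C]\!]=0$ for $\gamma\in T$.

Example: take $T=E$. An infinite closed bounded set contains the supremum of its first $\omega$ elements, which is in $E$. So $P_E$ consists of *finite* sets, the sets $\{p:|p|\ge n\}$ are dense open with empty intersection, and $P_E$ is not even $\omega$-distributive. So $T$ must not be too large.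

*Why we want $\lambda$-distributivity, and hence $\kappa>\lambda$.* To defeat a strategy of $\mathsf{cut}$ we shall let a generic filter make the choices. This run is built in $V[G]$, and it refutes the strategy in $V$ only if the whole run, which has length $\lambda$, lies in $V$. If for $\lambda=\omega_1$ one shot a club past a stationary $T\subseteq\omega_1$, the generic club would be a new subset of $\omega_1$ (a club of $V$ meets $T$), so that forcing is not $\omega_1$-distributive, and one cannot use distributivity to see that the run lies in $V$.

*The first attempt at distributivity.* Let $T\subseteq E$ be such that $T$ and $E\setminus T$ are both stationary. Given $\omega$ many dense open sets $D_n$ and $p\in P_T$, stationarity of $E\setminus T$ provides an elementary submodel $N$ of a large $H(\theta)$ that contains everything relevant, with $\gamma=N\cap\kappa\in E\setminus T$. Choose $\gamma_n$ cofinal in $\gamma$ and $q_0=p$, $q_{n+1}\le q_n$ in $N\cap D_n$ with $\max q_{n+1}>\gamma_n$. Then $\sup_n\max q_n=\gamma\notin T$, and $\bigcup_nq_n\cup\{\gamma\}$ is a condition in all $D_n$. So $P_T$ is $\omega$-distributive. Now try $\omega_1$ many dense sets. At *every*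 limit step $\alpha\le\omega_1$ the supremum $\gamma_\alpha$ of the maxima must miss $T$, and for countable $\alpha$ it has cofinality $\omega$, so it may be in $T$. We need a closed set of such suprema, of order type $\lambda+1$, that avoids $T$, while stationarity of $E\setminus T$ gives good suprema only one at a time. Here the attempt stops.

The way past this point is not to fix $T$. Take $\lambda^+$ many disjoint candidates, build one chain of models of length $\lambda$, and observe that its $\lambda$ many suprema can meet only $\lambda$ of the candidates.

## A pigeonhole choice of $T$ that makes $P_T$ $\lambda$-distributive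

We use elementary submodels $N$ of $(H(\theta),\in,\lhd)$, where $\theta$ is a large regular cardinal, $H(\theta)$ is the set of sets hereditarily of size $<\theta$, and $\lhd$ is a well-order of $H(\theta)$. An element of $H(\theta)$ that is definable in this structure from parameters in $N$ belongs to $N$. If $|N|\le\lambda^+$, $\lambda^+\subseteq N$ and $\kappa\in N$, then $N\cap\kappa$ is an ordinal below $\kappa$: for nonzero $\gamma\in N\cap\kappa$ there is in $N$ a surjection $\lambda^+\to\gamma$, and all its values are in $N$, so $\gamma\subseteq N$. (Small case: a countable $N\prec H(\theta)$, $\theta>\omega_1$, has $N\cap\omega_1\in\omega_1$, for the same reason.)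

**Lemma 1.** There is a stationary $T\subseteq E$ such that $P_T$ is $\lambda$-distributive.

*Proof.* **Step 1: many candidates, and a counterexample for each.** By Fact 3 there are pairwise disjoint stationary $T_i\subseteq E$, $i<\lambda^+$. Suppose no $P_{T_i}$ is $\lambda$-distributive. Choose $p_i\in P_{T_i}$ and dense open $D^i_\alpha\subseteq P_{T_i}$ ($\alpha<\lambda$) such that $p_i$ has no extension in $\bigcap_{\alpha<\lambda}D^i_\alpha$.

**Step 2: one chain of models, serving all $i$ at once.** Let $\langle N_\alpha:\alpha\le\lambda\rangle$ be an increasing continuous chain of elementary submodels of $(H(\theta),\in,\lhd)$, of size $\lambda^+$, with $\lambda^+\subseteq N_0$, with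
$$\lambda,\kappa,\langle T_i\rangle,\langle p_i\rangle,\langle D^i_\alpha\rangle\in N_0,$$
and with $\langle N_\beta:\beta\le\alpha\rangle\in N_{\alpha+1}$ for $\alpha<\lambda$. Such a chain is built by the Löwenheim–Skolem theorem at $0$ and at successors, and by unions at limits, which keep the size $\lambda^+$ because $\lambda<\lambda^+$. Put $\gamma_\alpha=N_\alpha\cap\kappa$, an ordinal below $\kappa$. The sequence of the $\gamma_\alpha$ is continuous, and strictly increasing because $N_\alpha\in N_{\alpha+1}$ gives $\gamma_\alpha\in N_{\alpha+1}\cap\kappa=\gamma_{\alpha+1}$.

**Step 3: choose the index by counting.** The set $\{\gamma_\alpha:\alpha\le\lambda\}$ has size $\lambda$, and each of its elements is in at most one $T_i$. There are $\lambda^+$ indices, so some $i<\lambda^+$ has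
$$T_i\cap\{\gamma_\alpha:\alpha\le\lambda\}=\emptyset.\tag{2}$$
Fix it. As $\lambda^+\subseteq N_0$, we have $i\in N_0$. We write $T,p,D_\alpha$ for $T_i,p_i,D^i_\alpha$; these are available in all the models.

**Step 4: the descending sequence.** Define

- $q_0=p$;
- $q_{\alpha+1}$ is the $\lhd$-least $q\le q_\alpha$ with $q\in D_\alpha$ and $\max q>\gamma_\alpha$;
- $q_\alpha=\bigcup_{\beta<\alpha}q_\beta\cup\{\gamma_\alpha\}$ for nonzero limit $\alpha\le\lambda$.

The $q$ in the successor clause exists: extend $q_\alpha$ to have maximum above $\gamma_\alpha$, and then extend into $D_\alpha$.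

**Step 5: the sequence stays in $P_T$.** By induction on $\alpha\le\lambda$ we show that $\langle q_\beta:\beta\le\alpha\rangle$ is a descending sequence in $P_T$, and that if $\alpha<\lambda$ then $\langle q_\beta:\beta\le\alpha\rangle\in N_{\alpha+1}$. The second claim follows from the first: the recursion of Step 4 defines the sequence in $(H(\theta),\in,\lhd)$ from $\langle N_\beta:\beta\le\alpha\rangle\in N_{\alpha+1}$ (which gives $\gamma_\beta=N_\beta\cap\kappa$) and parameters in $N_0$. The first claim is clear at $0$ and at successors. Let $\alpha$ be a limit. For $\beta<\alpha$ we have $q_\beta\in N_{\beta+1}$, hence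
$$\max q_\beta<\gamma_{\beta+1}<\gamma_\alpha,\qquad \max q_{\beta+1}>\gamma_\beta .$$
So $\sup_{\beta<\alpha}\max q_\beta=\gamma_\alpha$. The set $q_\alpha$ end-extends each $q_\beta$, because the later $q_{\beta'}$ do and $\gamma_\alpha>\max q_\beta$. It is closed: a limit point below $\gamma_\alpha$ is below some $\max q_\beta$ and so lies in the closed set $q_\beta$, and $\gamma_\alpha$ itself was added. It misses $T$, because the $q_\beta$ do and $\gamma_\alpha\notin T$ by (2). So $q_\alpha\in P_T$ is below all $q_\beta$.

**Step 6: contradiction.** $q_\lambda\le p$, and $q_\lambda\le q_{\alpha+1}\in D_\alpha$ for all $\alpha<\lambda$. As the $D_\alpha$ are open, $q_\lambda\in\bigcap_\alpha D_\alpha$, against the choice of $p=p_i$. $\square$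

Two cardinal successors enter because the index $i$ must lie in the models (Step 5 needs it) and yet there must be more than $\lambda$ indices to choose from (Step 3). With $\kappa=\lambda^+$ the models would have size at most $\lambda$, they would contain at most $\lambda$ indices, and the count in Step 3 would not produce an index in a model.

Fix $T$ as in Lemma 1 and let $\mathbb B=\mathbb B_T$. By Fact 1, $\mathbb B$ is $\lambda$-distributive and adds no new functions from ordinals $\nu\le\lambda$ into $V$.

## A generic filter defeats every strategy of $\mathsf{cut}$

**Lemma 2.** $\mathsf{cut}$ has no winning strategy in $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$.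

*Proof.* **Step 1: let the generic filter choose.** Let $\sigma\in V$ be a strategy for $\mathsf{cut}$ with first move $a_0$, and let $G\ni a_0$ be a $\mathbb B$-generic ultrafilter over $V$. In $V[G]$ build a run by recursion: $\mathsf{cut}$ follows $\sigma$, and $a_{\alpha+1}$ is the piece of $a_\alpha$ that lies in $G$.

**Step 2: the recursion does not break down.** By induction on $\alpha<\lambda$, the run up to $\alpha$ is in $V$ and $a_\alpha\in G$. The run up to $\alpha$ is a sequence of length $<\lambda$ of elements of $V$, so it is in $V$ by distributivity, and $\sigma$ applies to it. If $a_\alpha\in G$, then exactly one of the two pieces is in $G$, as $G$ is an ultrafilter. At a limit $\alpha$ the sequence $\langle a_\beta:\beta<\alpha\rangle$ is in $V$, so the set of $d\ne0$ that are below all $a_\beta$, or disjoint from some $a_\beta$, is a set in $V$, and it is dense: if $d$ is not below some $a_\beta$, then $d-a_\beta$ is a nonzero element below $d$ disjoint from $a_\beta$. So $G$ contains such a $d$. It is not disjoint from any $a_\beta\in G$, hence $d\le\prod_{\beta<\alpha}a_\beta=a_\alpha$, and $a_\alpha\in G$.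

**Step 3: the run is in $V$.** The whole run has length $\lambda$, so it is in $V$ by $\lambda$-distributivity. It follows $\sigma$, and all its $a_\alpha$ are in $G$, hence nonzero. So $\sigma$ is not winning. $\square$

## A winning strategy of $\mathsf{choose}$ cannot always locate the generic club

Now suppose $\tau$ is a winning strategy for $\mathsf{choose}$. The tree of positions against $\tau$ acts like a closed forcing, while $P_T$ is not closed at points of $T$. We want to turn this into a contradiction.

Let $\rho\le\lambda$ be regular uncountable. Let $Q=Q_\rho$ be the set of sequences $s=\langle p_\beta:\beta<\alpha\rangle$, $\alpha<\rho$, of elements of $\mathbb B$, read as the moves of $\mathsf{cut}$ after opening with $a_0=1$, with $\mathsf{choose}$ answering by $\tau$. Let $a(s)$ be the resulting $a_\alpha$. Then: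

- $a(s)\neq0$, because $\tau$ is winning and $\alpha<\rho\le\lambda$;
- $s\subseteq t$ implies $a(t)\le a(s)$;
- ordered by reverse inclusion, $Q$ is $<\rho$-closed, because the union of fewer than $\rho$ sequences that extend one another has length $<\rho$, as $\rho$ is regular.

For $\beta<\kappa$ let $\dot\xi_\beta$ name $\min(\dot C\setminus(\beta+1))$. Say that $s\in Q$ *decides* $\dot\xi_\beta$ if $a(s)\le[\![\dot\xi_\beta=\eta]\!]$ for some $\eta<\kappa$. Example: the empty sequence has $a(\emptyset)=1$ and does not decide $\dot\xi_0$, since $\{0,\eta\}$ is a condition forcing $\dot\xi_0=\eta$ for each successor $\eta$ with $0<\eta<\kappa$, so different values are possible.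

**Lemma 3.** It is not the case that for all $s\in Q$ and $\beta<\kappa$ some $t\supseteq s$ in $Q$ decides $\dot\xi_\beta$.

*Proof.* **Step 1: a tree of positions.** Suppose it is the case. For all $s,\beta$ choose such a $t(s,\beta)\supseteq s$ with decided value $\xi(s,\beta)$. It is $>\beta$, because the nonzero element $a(t(s,\beta))$ forces $\beta<\dot\xi_\beta=\xi(s,\beta)$. For $u\in\kappa^{<\omega}$ define $s_\emptyset=\emptyset$, $s_{u^\frown\beta}=t(s_u,\beta)$ and $\xi_{u^\frown\beta}=\xi(s_u,\beta)$.

**Step 2: a point of $T$ closed under the tree.** By Fact 4 the set $K$ of limit $\gamma<\kappa$ with $\xi_u<\gamma$ for all nonempty $u\in\gamma^{<\omega}$ is club. As $T$ is stationary, pick $\gamma\in T\cap K$. As $T\subseteq E$, pick $\beta_0<\beta_1<\cdots$ cofinal in $\gamma$.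

**Step 3: play along this branch.** Let $s^n=s_{\langle\beta_0,\dots,\beta_{n-1}\rangle}$ and $\xi^n=\xi_{\langle\beta_0,\dots,\beta_n\rangle}$. Then $\beta_n<\xi^n<\gamma$, so $\sup_n\xi^n=\gamma$. Let $s=\bigcup_ns^n$; it is in $Q$, as $\rho$ is regular and uncountable. For each $n$,
$$a(s)\le a(s^{n+1})\le[\![\dot\xi_{\beta_n}=\xi^n]\!]\le[\![\xi^n\in\dot C]\!].$$
So $a(s)$ forces that $\gamma$ is a limit point of $\dot C$. As $\dot C$ is forced to be closed, $a(s)\le[\![\gamma\in\dot C]\!]$, which is $0$ because $\gamma\in T$. This contradicts $a(s)\ne0$. $\square$

## Naming ordinals below $\lambda^{++}$ by reals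

By Lemma 3 it would be enough to show that $\mathsf{cut}$ can always force a decision of $\dot\xi_\beta$ in fewer than $\rho$ rounds. The value is an ordinal below $\kappa=\lambda^{++}$, and each round is one yes-or-no question about it. The obvious questions, "is $\dot\xi_\beta=\eta$?" for one $\eta$ after another, can all be answered "no", and there are $\kappa$ values of $\eta$ but fewer than $\lambda$ rounds available. Better questions ask for one digit of a code of the value. With $\mu$ digits one can tell apart $2^\mu$ values, and under the hypothesis of Theorem 1 already $\omega$ digits suffice.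

*Proof of Theorem 1.* **Step 1: codes.** Assume $2^{\aleph_0}\ge\kappa=\lambda^{++}$ and let $e:\kappa\to{}^\omega2$ be injective. Suppose $\tau$ is a winning strategy for $\mathsf{choose}$, and use $Q=Q_\rho$ with $\rho=\omega_1\le\lambda$.

**Step 2: ask for the digits.** Given $s\in Q$ and $\beta<\kappa$, extend $s$ by letting $\mathsf{cut}$ play $[\![e(\dot\xi_\beta)(n)=1]\!]$ for $n=0,1,2,\dots$. This gives $t\supseteq s$ in $Q$. Let $x(n)=1$ if $\mathsf{choose}$ kept the piece below $[\![e(\dot\xi_\beta)(n)=1]\!]$, and $x(n)=0$ otherwise. The run lives in $V$, so $x\in{}^\omega2\cap V$, and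
$$0\neq a(t)\le\prod_n[\![e(\dot\xi_\beta)(n)=x(n)]\!]=[\![e(\dot\xi_\beta)=x]\!]=\sum\{[\![\dot\xi_\beta=\eta]\!]:\eta<\kappa,\ e(\eta)=x\}.$$

**Step 3: the answers are the value.** As $a(t)\ne0$, the sum is not empty; as $e$ is injective, it has exactly one term $\eta$. So $a(t)\le[\![\dot\xi_\beta=\eta]\!]$, and $t$ decides $\dot\xi_\beta$. Since $s,\beta$ were arbitrary, this contradicts Lemma 3. Hence $\mathsf{choose}$ has no winning strategy, and by Lemma 2 neither has $\mathsf{cut}$. $\square$

*Proof of Corollary 1.* By Cohen, Con(ZFC) implies Con(ZFC + $2^{\aleph_0}\ge\aleph_{\omega+3}$): add $\aleph_{\omega+3}$ Cohen reals. This forcing is ccc, so it preserves cardinals. Apply Theorem 1 with $\lambda=\aleph_{\omega+1}$, so that $\lambda^{++}=\aleph_{\omega+3}$. $\square$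

*How long these runs are.* Each decision takes $\omega$ rounds, and Step 3 of Lemma 3 strings together $\omega$ decisions. So the position $s$ there has length $\omega^2$. Along it we used only that the elements up to and including stage $\omega^2$ are nonzero. So under $2^{\aleph_0}\ge\lambda^{++}$ no strategy of $\mathsf{choose}$ even guarantees $a_{\omega^2}\ne0$.

## When the answers do not name an ordinal: a generic ultrapower

Without the hypothesis on $2^{\aleph_0}$ the digit argument breaks in Step 1: if $2^\mu<\lambda^{++}$ for all $\mu<\lambda$, as under GCH, then for no $\mu<\lambda$ is there an injection of $\kappa$ into ${}^\mu2$. But Lemma 3 still holds, and we can read it the other way. It provides a position after which $\mathsf{choose}$ never names the ordinal, however long (below $\rho$) she is questioned. Her answers to all questions "is $\dot\xi\in X$?" then form a nonprincipal ultrafilter with strong completeness. Such an object has strength, and we can see when it is too strong to exist.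

**Definition ($V$-ultrafilter).** Let $V[h]$ be a generic extension. A $V$-ultrafilter on $\kappa$ is a set $U\in V[h]$ of subsets of $\kappa$ in $V$ that is upward closed (within $V$), closed under finite intersections, does not contain $\emptyset$, and contains $X$ or $\kappa\setminus X$ for each $X\in P(\kappa)^V$. It is $<\rho$-complete if $\bigcap_{i<\nu}X_i\in U$ whenever $\langle X_i:i<\nu\rangle\in V[h]$, $\nu<\rho$, is a sequence from $U$ (for our $U$ such sequences will lie in $V$). It is nonprincipal if it contains no $\{\eta\}$. Example: $\{X\in P(\kappa)^V:\eta\in X\}$ is a principal $V$-ultrafilter. In its ultrapower $[f]$ corresponds to $f(\eta)$, so the ultrapower of $V$ is $V$ and the embedding is the identity.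

**Definition (embeddings added by forcing).** A forcing adds an elementary $j:V\to M$ if, in a generic extension $V[h]$ by it, there is such a $j$ with $M$ transitive. The critical point of $j$ is the least ordinal $\delta$ with $j(\delta)\ne\delta$, and then $j(\delta)>\delta$. In $V[h]$ we use a predicate for $V$. Example: if $\delta$ is a measurable cardinal of $V$, the ultrapower by a nonprincipal $\delta$-complete ultrafilter on $\delta$ gives such a $j$ already in $V$, so even the trivial forcing adds one.

**Definition ($0^\#$).** $0^\#$ exists if there is a class $I$ of ordinals, containing all uncountable cardinals, such that for every uncountable cardinal $\nu$ the set $I\cap\nu$ has size $\nu$, is a set of indiscernibles for $(L_\nu,\in)$, and every element of $L_\nu$ is definable in $(L_\nu,\in)$ from elements of $I\cap\nu$. We use three textbook facts.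

**Fact 5.**

- (i) (Silver) If $0^\#$ exists, every uncountable cardinal is inaccessible in $L$.
- (ii) (Kunen; see Jech, *Set Theory*, 3rd ed., Ch. 18) If $\alpha,\beta$ are limit ordinals and there is a nontrivial elementary $L_\alpha\to L_\beta$ with critical point $<|\alpha|$, then $0^\#$ exists.
- (iii) (Jensen's covering theorem) If $0^\#$ does not exist, every set $X$ of ordinals is included in a constructible set $Y$ of ordinals with $|Y|\le|X|+\aleph_1$.

Example: $0^\#$ does not exist in $L$, since by (i) the cardinal $\omega_1$, a successor, would be inaccessible.

*Proof of Theorem 2.* The algebra is $\mathbb B=\mathbb B_T$ with $T$ from Lemma 1. It is $\lambda$-distributive, and $\mathsf{cut}$ has no winning strategy by Lemma 2. Let $\tau$ be a winning strategy for $\mathsf{choose}$, $\rho\le\lambda$ regular uncountable, and $Q=Q_\rho$.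

**Step 1: force a long interrogation.** By Lemma 3 there are $s_0\in Q$ and $\beta_0<\kappa$ such that no $t\supseteq s_0$ in $Q$ decides $\dot\xi:=\dot\xi_{\beta_0}$. Let $Q_0=\{t\in Q:t\supseteq s_0\}$. It is $<\rho$-closed. Let $h$ be $Q_0$-generic over $V$. Any two elements of $h$ have a common extension in $h$, so $h$ is a chain under inclusion. By Fact 2, $V[h]$ has no new sequences of length $<\rho$ of elements of $V$. For $X\in P(\kappa)^V$ put $b_X=[\![\dot\xi\in X]\!]$, and let
$$U=\{X\in P(\kappa)^V:\exists t\in h\ \ a(t)\le b_X\}.\tag{3}$$

**Step 2: $U$ is a nonprincipal, $<\rho$-complete $V$-ultrafilter.** Note that $b_{\kappa\setminus X}=-b_X$. Any $t\in Q_0$ can be extended by one more move $b_X$ of $\mathsf{cut}$, after which $a\le b_X$ or $a\le b_{\kappa\setminus X}$. By genericity, $X\in U$ or $\kappa\setminus X\in U$. Not both: if $t,t'\in h$ witness the two, the longer one, say $t$, has $a(t)\le b_X\wedge b_{\kappa\setminus X}=0$, which is impossible. Clearly $U$ is upward closed, and $\emptyset\notin U$, as $b_\emptyset=0$. No $\{\eta\}$ is in $U$, since $a(t)\le b_{\{\eta\}}=[\![\dot\xi=\eta]\!]$ would mean that $t\supseteq s_0$ decides $\dot\xi$.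

For completeness let $\langle X_i:i<\nu\rangle\in V[h]$, $\nu<\rho$, be a sequence from $U$, witnessed by $t_i\in h$. Both sequences are in $V$. As $\rho$ is regular in $V$, the lengths of the $t_i$ are bounded by some $\zeta<\rho$. The set of $t\in Q_0$ of length $\ge\zeta$ is dense, so there is such a $t\in h$. As $h$ is a chain, $t$ extends all $t_i$. Hence
$$a(t)\le\prod_{i<\nu}b_{X_i}=b_{\bigcap_{i<\nu}X_i},$$
and $\bigcap_iX_i\in U$. As $\rho>\omega$, this includes finite intersections.

**Step 3: the ultrapower is well-founded.** In $V[h]$ form $\mathrm{Ult}(V,U)$ from the functions $f\in V$ on $\kappa$. Łoś's theorem holds: $\mathrm{Ult}(V,U)\models\varphi([f])$ iff $\{x<\kappa:\varphi(f(x))\text{ holds in }V\}\in U$. The usual induction works, because these sets are in $V$, so $U$ measures them, and in the quantifier step the function picking witnesses can be chosen in $V$. The relation $\in_U$ is set-like, since up to equivalence modulo $U$ the members of $[f]$ are given by functions with values in $\{\emptyset\}\cup\bigcup\operatorname{ran}f$. Suppose $[f_{n+1}]\in_U[f_n]$ for all $n<\omega$. The sequence $\langle f_n\rangle$ is in $V$, and the sets $\{x:f_{n+1}(x)\in f_n(x)\}$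 are in $U$. By completeness their intersection is in $U$, so it contains some $x$, and $f_0(x)\ni f_1(x)\ni\cdots$ is impossible. So the ultrapower is well-founded. Let $M$ be its transitive collapse, identify $[f]$ with its image, and let $j:V\to M$ send $a$ to the class of the constant function with value $a$. By Łoś, $j$ is elementary.

**Step 4: the critical point $\delta$ exists and $\delta\le\kappa$.** Suppose $j$ fixed all $\eta\le\kappa$. Then $[\mathrm{id}]<j(\kappa)=\kappa$, so $[\mathrm{id}]=\eta=j(\eta)$ for some $\eta<\kappa$. By Łoś $\{x:x=\eta\}=\{\eta\}\in U$, a contradiction.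

**Step 5: $\delta\ge\rho$.** We show $j(\nu)=\nu$ by induction on $\nu<\rho$. Let $[f]<j(\nu)$, so that the set $X=\{x:f(x)<\nu\}$ is in $U$. If none of the sets $\{x:f(x)=i\}$, $i<\nu$, were in $U$, their complements would be, and so would the intersection of these $\nu<\rho$ complements with $X$, which is $\emptyset$. So $f$ is constant on a set in $U$, and $[f]=j(i)$ for some $i<\nu$. By induction $j(i)=i$. So all ordinals below $j(\nu)$ are below $\nu$, and $j(\nu)=\nu$.

**Step 6: $2^\mu<\delta$ for $\mu<\rho$.** Suppose not. Then there is an injective $r:\delta\to P(\mu)$ in $V$. Here $j(\mu)=\mu$, as $\mu<\rho\le\delta$. Since $\delta<j(\delta)$, we can form $x=j(r)(\delta)\subseteq j(\mu)=\mu$. The characteristic function of $x$ is a sequence in $V[h]$ of length $\mu<\rho$, so $x\in V$. Also $j(x)=x$: both are subsets of $\mu$, and for $\xi<\mu$ we have $\xi\in x$ iff $j(\xi)=\xi\in j(x)$. Now $j(x)=x\in\operatorname{ran}j(r)=j(\operatorname{ran}r)$, so $x\in\operatorname{ran}r$ by elementarity, say $x=r(\xi)$ with $\xi<\delta$. Then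
$$j(r)(\xi)=j(r)(j(\xi))=j(r(\xi))=j(x)=x=j(r)(\delta),$$
with $\xi\ne\delta$, which contradicts the injectivity of $j(r)$.

So the $<\rho$-closed forcing $Q_0$ adds an embedding as required, and the main statement is proved. For the consequences it remains, by Lemma 2, to show that $\mathsf{choose}$ has no winning strategy.

**Step 7: case (a).** Let $2^\mu\ge\lambda^{++}$ with $\mu<\lambda$ an infinite cardinal. If $\mathsf{choose}$ had a winning strategy, apply the main statement with $\rho=\mu^+\le\lambda$. We get $2^\mu<\delta\le\lambda^{++}\le2^\mu$, a contradiction.

**Step 8: case (b), getting $0^\#$ in $V[h]$.** Suppose $0^\#$ does not exist in $V$ and $\mathsf{choose}$ has a winning strategy. Take $\rho=\omega_1$ and $j$, $h$, $\delta$ as above, and let $\alpha>\delta$ be an infinite cardinal of $V[h]$. Then $j\restriction L_\alpha:L_\alpha\to L_{j(\alpha)}$ is an elementary embedding in $V[h]$ with critical point $\delta<\alpha=|\alpha|^{V[h]}$. By Fact 5(ii), $0^\#$ exists in $V[h]$.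

**Step 9: case (b), set forcing cannot have added it.** Let $\nu>|Q_0|$ be a singular cardinal of $V$. Forcing with $Q_0$ preserves cardinals above $|Q_0|$, so $\nu$ is an uncountable cardinal of $V[h]$, and by Fact 5(i) in $V[h]$ it is inaccessible, hence regular, in $L$. On the other hand, in $V$ take a cofinal $X\subseteq\nu$ of size $\operatorname{cf}\nu$. By Fact 5(iii) in $V$ there is a constructible $Y\supseteq X$ with $|Y|\le\operatorname{cf}\nu+\aleph_1<\nu$ (a singular cardinal is above $\aleph_1$). Then $Y\cap\nu$ is a constructible cofinal subset of $\nu$ of order type $<\nu$, so $\nu$ is singular in $L$. This is a contradiction. $\square$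

*Proof of Corollary 2.* If ZFC is consistent, so is ZFC + $V=L$. In $L$, $0^\#$ does not exist, so Theorem 2(b) gives an undetermined game for every uncountable $\lambda$. For $\lambda=\omega$ all games are won by $\mathsf{choose}$, as we saw. $\square$

Theorem 2(b) says that if all games $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$ are determined for even a single uncountable $\lambda$, then $0^\#$ exists. By the argument of Step 9, forcing over $L$ does not produce $0^\#$, so the known determinacy result cannot be obtained from Con(ZFC) alone by forcing over $L$. Conversely, the known result shows that the undeterminacy statement is not outright provable in ZFC, granting its large-cardinal hypothesis.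

## Determinacy from embeddings with $j''\theta\in M$

Theorem 2 extracts an embedding from a strategy of $\mathsf{choose}$. Proposition 3 goes in the other direction and makes a strategy of $\mathsf{choose}$ out of embeddings. The point is that if $j''\mathbb B$ is in $M$ and has size at most $\lambda$ there, then in $M$ a single run of length $\lambda$ has time to cut by *every* element of $j''\mathbb B$.

*Proof of Proposition 3.* Suppose $\mathsf{cut}$ has no winning strategy in $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(\mathbb B)$. We describe a winning strategy for $\mathsf{choose}$. Let $a\ne0$ be the first move of $\mathsf{cut}$.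

**Step 1: put $j''\mathbb B$ into $M$.** Let $\theta=|\mathbb B|$, and let $R$ be a $<\lambda$-closed forcing adding $j:V\to M$ as in the hypothesis for this $\theta$. If $g:\theta\to\mathbb B$ is a bijection in $V$, then $j(g(\xi))=j(g)(j(\xi))$, so $j''\mathbb B$ is the image of $j''\theta$ under $j(g)$. Hence $j''\mathbb B\in M$ and $|j''\mathbb B|^M\le\lambda$. Also $j(\lambda)=\lambda$, since the critical point is above $\lambda$.

**Step 2: a run in $M$ that asks everything.** Work in $V[h]$, where $h$ is $R$-generic and such a $j$ exists. In $M$ let $\langle e_i:i<\lambda\rangle$ enumerate $j''\mathbb B$, possibly with repetitions. Consider in $M$ the strategy of $\mathsf{cut}$ that opens with $j(a)$ and plays $e_i$ at round $i$. By elementarity, $M$ satisfies that $\mathsf{cut}$ has no winning strategy in $\mathcal G^{\mathsf{c\&c}}_{<\lambda}(j(\mathbb B))$. So this strategy is not winning in $M$, and $M$ has a run against it with all $a_i\ne0$ ($i<\lambda$). Put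
$$U=\{b\in\mathbb B:\exists i<\lambda\ \ a_i\le j(b)\}.$$

**Step 3: properties of $U$.** First, $a\in U$, as $a_0=j(a)$. Second, for each $b\in\mathbb B$ we have $b\in U$ or $-b\in U$: $j(b)=e_i$ for some $i$, and $a_{i+1}$ is below $e_i=j(b)$ or below $-e_i=j(-b)$. Third, if $\langle b_\nu:\nu<\mu\rangle\in V$, $\mu<\lambda$, is a sequence from $U$, then $\prod_\nu b_\nu\ne0$. To see this choose $i_\nu<\lambda$ with $a_{i_\nu}\le j(b_\nu)$. Since $R$ is $<\lambda$-closed, a map from $\mu<\lambda$ into $\lambda$ in $V[h]$ is in $V$ by Fact 2, so $\lambda$ is still regular in $V[h]$ and $i=\sup_\nu i_\nu<\lambda$. As $\mu$ is below the critical point, $j(\langle b_\nu:\nu<\mu\rangle)=\langle j(b_\nu):\nu<\mu\rangle$ is in $M$, and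
$$0\ne a_i\le\prod_{\nu<\mu}j(b_\nu)=j\Big(\prod_{\nu<\mu}b_\nu\Big),$$
so $\prod_\nu b_\nu\ne0$.

**Step 4: the strategy in $V$.** Let $\dot U$ name $U$, and let $r_0\in R$ force the three properties of Step 3. Fix a well-order of $R$ to make the following choices. During the play $\mathsf{choose}$ builds a descending sequence of $r_\alpha\in R$, $\alpha<\lambda$, starting with $r_0$. When $\mathsf{cut}$ plays $p_\alpha$, she picks $r_{\alpha+1}\le r_\alpha$ that forces $p_\alpha\in\dot U$ or forces $-p_\alpha\in\dot U$, and keeps $a_\alpha\wedge p_\alpha$ or $a_\alpha-p_\alpha$ accordingly. At limits she takes a lower bound, which exists because $R$ is $<\lambda$-closed.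

**Step 5: it wins.** In the play so described, each $a_\alpha$ with $\alpha<\lambda$ is the product of $a$ and the chosen elements $p_\beta$ or $-p_\beta$, $\beta<\alpha$. These form a sequence in $V$ of length $1+\alpha<\lambda$, and $r_\alpha$ forces all of them into $\dot U$. By the third property, $r_\alpha$ forces $a_\alpha\ne0$, which is a statement about $V$. So $a_\alpha\ne0$ for all $\alpha<\lambda$, and $\mathsf{choose}$ wins. $\square$
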